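\title{Frequently hypercyclic algebras for weighted shifts on $\ell_p$ with the pointwise product}

\begin{abstract}
We show that for every $p\in[1,\infty)$ the weighted backward shift with $w_1\cdots w_n=\exp(\log^2(n+1))$ on the complex space $\ell_p$, endowed with the pointwise product, admits a frequently hypercyclic algebra. For bounded weights with $w_n\ge1$ we characterize the existence of such an algebra by two conditions on the products $W_n=w_1\cdots w_n$, neither of which involves $p$: the sequence $W_n$ grows faster than every power of $n$, and $\log W_n$ is almost constant on sufficiently many intervals $[M,\lambda M]$ of a fixed ratio $\lambda>1$.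
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $1\le p<\infty$ and let $\ell_p=\ell_p(\mathbb N_0)$ be the space of complex $p$-summable sequences $x=(x_n)_{n\ge0}$, with norm $\|\cdot\|$ and canonical basis $(e_n)_{n\ge0}$. We multiply sequences pointwise, $(x_n)(y_n)=(x_ny_n)$. Since $\|xy\|\le\|x\|\sup_n|y_n|\le\|x\|\,\|y\|$, this makes $\ell_p$ a Banach algebra. For a bounded sequence $w=(w_n)_{n\ge1}$ of positive numbers, the \emph{weighted backward shift} $B_w$ is the bounded operator on $\ell_p$ given by $B_we_0=0$ and $B_we_n=w_ne_{n-1}$ for $n\ge1$. With $W_0=1$ and $W_n=w_1\cdots w_n$, its iterates are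
\begin{equation}\label{eq:iterate}
(B_w^nx)_k=\frac{W_{n+k}}{W_k}\,x_{n+k}\qquad(n,k\ge0).
\end{equation}

The \emph{lower density} of a set $A\subset\mathbb N_0$ is $\liminf_{N\to\infty}|A\cap[0,N]|/(N+1)$. Let $T$ be a bounded operator on a topological algebra $X$. A vector $x\in X$ is \emph{frequently hypercyclic} for $T$ if for every non-empty open set $U\subset X$ the set $\{n\ge0:T^nx\in U\}$ has positive lower density: the orbit of $x$ is dense, and it spends a positive proportion of its time in every open set. The operator $T$ is frequently hypercyclic if it has such a vector. A \emph{frequently hypercyclic algebra} for $T$ is a subalgebra $\mathcal A\ne\{0\}$ of $X$, over $\mathbb C$, all of whose nonzero elements are frequently hypercyclic for $T$.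

An algebra that contains $x$ contains all powers $x^m$. The operator $B_w$ is linear but, unless all weights equal $1$, not multiplicative, so the orbit of $x$ gives no direct information on the orbit of $x^2$, and a single vector has to meet infinitely many competing demands. It is known that some weighted backward shift on $c_0$, with the pointwise product, admits a frequently hypercyclic algebra. The following question is posed in \cite{BCP}.

\begin{quote}
Do there exist $p\in[1,\infty)$ and a bounded positive weight $w$ such that $B_w$ on $\ell_p$, with the pointwise product, admits a frequently hypercyclic algebra?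
\end{quote}

A rough computation shows the competing demands. By \eqref{eq:iterate}, $B_w^nx^m\approx e_0$ means that $|x_n|\approx W_n^{-1/m}$ and that the later coordinates of $x$ are small enough. If this happens for $n$ in a set $A_m$ of positive lower density, then $\sum_{n\in A_m}W_n^{-p/m}<\infty$, and this for every $m$; for nondecreasing $W_n$ it forces growth faster than every power of $n$. For plain frequent hypercyclicity fast growth does no harm: it is classical that $B_w$ is frequently hypercyclic on $\ell_p$ when $\sum_nW_n^{-p}<\infty$ \cite{BG,BR}. The first candidate is therefore a constant weight such as $w_n\equiv2$. It fails. Take $n\in A_1$ and $n'\in A_m$ with $n<n'$. The coordinate of $B_w^nx$ of index $n'-n$ has modulus about $2^n2^{-n'/m}$ and has to be small, so $n<n'/m$, roughly. Thus $A_1$ misses the interval $(n'/m,n')$ for infinitely many $n'$, its lower density is at most $1/m$, and $m$ is arbitrary. So the summability in $\ell_p$ asks for fast growth, the interaction of different powers forbids steady fast growth, and one may well guess that the answer is no. The answer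 is yes: $\log^2(n+1)=(\log(n+1))^2$ is much larger than $\log n$, yet it changes only by a factor $1+o(1)$ when $n$ is multiplied by a constant.

\begin{theorem}\label{thm:A}
Let $w_n=\exp\big(\log^2(n+1)-\log^2n\big)$, that is, $W_n=\exp(\log^2(n+1))$. For every $p\in[1,\infty)$, the shift $B_w$ on $\ell_p$ with the pointwise product admits a frequently hypercyclic algebra.
\end{theorem}

When $w_n\ge1$, the two demands found above, once made precise, are the only ones. Call a set $G$ of positive integers \emph{log-syndetic} if there are $L,x_0\ge1$ such that $G$ meets $[x,Lx]$ for every real $x\ge x_0$; in other words, $G$ is infinite and the ratios of its consecutive elements are bounded. Consider the following conditions.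
\begin{itemize}
\item[(H1)] $\log W_n/\log n\to\infty$; equivalently, for each $a>0$ we have $W_n\ge n^a$ for all large $n$.
\item[(H2)] There is $\lambda>1$ such that for every $\varepsilon>0$ the set
\[
G(\lambda,\varepsilon)=\big\{M\ge1\text{ integer}:\ W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}\big\}
\]
is log-syndetic.
\end{itemize}
In (H2) the ratio $\lambda$ is the same for all $\varepsilon$, while $L$ and $x_0$ may depend on $\varepsilon$.

\begin{theorem}\label{thm:B}
Let $w$ be bounded with $w_n\ge1$ for all $n$, and let $p\in[1,\infty)$. The following are equivalent: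
\begin{itemize}
\item[(i)] $B_w$ on $\ell_p$ admits a frequently hypercyclic algebra for the pointwise product;
\item[(ii)] there is $x\in\ell_p$ such that $x^m$ is frequently hypercyclic for $B_w$ for all $m\ge1$;
\item[(iii)] \textup{(H1)} and \textup{(H2)} hold.
\end{itemize}
In particular, \textup{(i)} does not depend on $p$.
\end{theorem}

We say that $\log W_n$ is \emph{regularly varying of index $a$} if it is eventually positive and $\log W_{\lfloor\lambda n\rfloor}/\log W_n\to\lambda^a$ for every $\lambda>0$.

\begin{corollary}\label{cor:C}
Let $w$ be bounded with $w_n\ge1$ for all $n$.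
\begin{itemize}
\item[(a)] If $\log W_{\lfloor\lambda n\rfloor}/\log W_n\to1$ for some $\lambda>1$, then $B_w$ has a frequently hypercyclic algebra on $\ell_p$ if and only if $\log W_n/\log n\to\infty$.
\item[(b)] If $\log W_n$ is regularly varying of index $a>0$ (for instance $W_n=e^{n^a}$ with $0<a\le1$, which includes $w_n\equiv e$), then $B_w$ has no frequently hypercyclic algebra on any $\ell_p$.
\end{itemize}
\end{corollary}

Section~\ref{sec:powers} reduces the problem to the powers of one vector, and Section~\ref{sec:necessary} proves that (H1) and (H2) are necessary. Section~\ref{sec:model} shows the construction for two powers and one target, and Section~\ref{sec:construction} carries it out in general, along a given sequence of scales. The scales are chosen in Section~\ref{sec:scales}, which completes the proofs of both theorems. Section~\ref{sec:examples} contains the proof of the corollary and examples.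

\section{Reduction to powers}\label{sec:powers}

The smallest algebra containing $x$ consists of the vectors $P(x)=(P(x_q))_{q\ge0}$, where $P$ is a polynomial without constant term. Since $x_q\to0$ and $B_w^n$ only sees the coordinates of index $q\ge n$, the term of lowest degree of $P$ decides everything.

\begin{lemma}\label{lem:powers}
Let $w$ be a bounded positive weight and $x\in\ell_p$. If $x^m$ is frequently hypercyclic for $B_w$ for every $m\ge1$, then $\mathcal A_x=\{P(x):P\in\mathbb C[t],\ P(0)=0\}$ is a frequently hypercyclic algebra. Conversely, if $x$ is a nonzero element of a frequently hypercyclic algebra, then $x^m$ is frequently hypercyclic for every $m\ge1$.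
\end{lemma}

\begin{proof}
The converse holds because $x^m$ lies in the algebra and $x_k\ne0$ implies $x_k^m\ne0$. For the first statement, $\mathcal A_x$ is a subalgebra that contains $x$, and $x\ne0$ because its orbit is dense. Let $P\ne0$ with $P(0)=0$ and write $P(t)=t^mh(t)$ with $m\ge1$ and $\alpha=h(0)\ne0$. By \eqref{eq:iterate}, $(B_w^nP(x))_k=h(x_{n+k})\,(B_w^nx^m)_k$, so
\[
\|B_w^nP(x)-\alpha B_w^nx^m\|\le\delta_n\|B_w^nx^m\|,\qquad\delta_n=\sup_{q\ge n}|h(x_q)-\alpha|,
\]
and $\delta_n\to0$ because $x_q\to0$. Let $z\in\ell_p$ and $\eta>0$. The set $A$ of all $n$ with $\|\alpha B_w^nx^m-z\|<\eta$ has positive lower density, and $\|B_w^nx^m\|\le(\|z\|+\eta)/|\alpha|$ for $n\in A$. Hence $\|B_w^nP(x)-z\|<2\eta$ for all large $n\in A$. Removing finitely many elements does not change the lower density, so $P(x)$ is frequently hypercyclic.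
\end{proof}

This proves that (i) and (ii) of Theorem~\ref{thm:B} are equivalent. The next fact links lower density to log-syndetic sets.

\begin{lemma}\label{lem:density}
If $A\subset\mathbb N_0$ has positive lower density, there is $\eta\in(0,1)$ such that $A$ meets $[\eta t,t)$ for all large real $t$. In particular, $A\setminus\{0\}$ is log-syndetic.
\end{lemma}

\begin{proof}
Let $\delta>0$ be smaller than the lower density of $A$. For large $t$ we have $|A\cap[0,t]|\ge\delta(\lfloor t\rfloor+1)\ge\delta t$, so $|A\cap[0,t)|\ge\delta t-1$. With $\eta=\delta/2$ the interval $[0,\eta t)$ contains at most $\delta t/2+1$ integers, which is less than $\delta t-1$ once $t>4/\delta$. The last statement follows with $t=x/\eta$ and $L=1/\eta$.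
\end{proof}

\section{Necessity of the two growth conditions}\label{sec:necessary}

From now on $w$ is bounded and $w_n\ge1$, so that $W$ is nondecreasing and $W_n\ge1$. Only visits near the single vector $e_0$ are needed.

\begin{proposition}\label{prop:necessary}
If $x\in\ell_p$ and $x^m$ is frequently hypercyclic for $B_w$ for all $m\ge1$, then \textup{(H1)} and \textup{(H2)} hold.
\end{proposition}

\begin{proof}
For $m\ge1$ the set $A_m=\{n\ge1:\|B_w^nx^m-e_0\|<\frac12\}$ has positive lower density. For $n\in A_m$ the coordinate of index $0$ gives $|W_nx_n^m-1|<\frac12$, hence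
\begin{equation}\label{eq:lower}
|x_n|\ge(2W_n)^{-1/m}\qquad(n\in A_m).
\end{equation}

\emph{Condition} (H1). Fix $m$ and $\delta>0$ with $|A_m\cap[1,N]|\ge\delta N$ for large $N$. By \eqref{eq:lower} and monotonicity,
\[
\|x\|^p\ge\sum_{n\in A_m,\,n\le N}|x_n|^p\ge\delta N\,(2W_N)^{-p/m},
\]
so $W_N\ge\frac12(\delta N/\|x\|^p)^{m/p}$ and $\liminf_N\log W_N/\log N\ge m/p$. As $m$ is arbitrary, (H1) follows.

\emph{Condition} (H2). Let $m\ge2$, $n\in A_1$, $n'\in A_m$ with $n<n'$, and put $k=n'-n\ge1$. The coordinate of index $k$ of $B_w^nx-e_0$ has modulus less than $\frac12$, so by \eqref{eq:lower}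
\[
\frac12>\frac{W_{n'}}{W_k}|x_{n'}|\ge\frac{2^{-1/m}\,W_{n'}^{1-1/m}}{W_k},
\]
and therefore
\begin{equation}\label{eq:key}
W_{n'-n}\ge W_{n'}^{1-1/m}\qquad(n\in A_1,\ n'\in A_m,\ n<n').
\end{equation}
This says most when $n$ is close to $n'$. Lemma~\ref{lem:density} gives $\eta\in(0,1)$ such that $A_1$ meets $[\eta t,t)$ for all large $t$. Put $\lambda=1/(1-\eta)$; it depends on $A_1$ only, not on $m$.

Let $\varepsilon>0$ and take $m\ge2$ with $1/(m-1)\le\varepsilon$. For large $n'\in A_m$ choose $n\in A_1\cap[\eta n',n')$ and put $M=\lfloor(1-\eta)n'\rfloor$. Then $1\le n'-n\le M$ and $\lambda M\le n'$. By monotonicity and \eqref{eq:key},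
\[
W_{\lfloor\lambda M\rfloor}\le W_{n'}\le W_{n'-n}^{\,m/(m-1)}\le W_M^{1+1/(m-1)}\le W_M^{1+\varepsilon},
\]
so $M\in G(\lambda,\varepsilon)$. By Lemma~\ref{lem:density} there is $\ell\ge1$ such that $A_m$ meets $[t,\ell t]$ for all large $t$. Given a large $x$, take $n'\in A_m\cap[t,\ell t]$ with $t=(x+1)/(1-\eta)$. The corresponding $M$ satisfies $M\ge(1-\eta)n'-1\ge x$ and $M\le\ell(x+1)\le2\ell x$. So $G(\lambda,\varepsilon)$ is log-syndetic.
\end{proof}

\section{A model case: two powers and one target}\label{sec:model}

Let $W_n=\exp(\log^2(n+1))$. We build $x\in\ell_p$ such that both $B_w^nx$ and $B_w^nx^2$ are close to $e_0$ along sets of positive lower density. Fix an integer $g\ge1$, let $M_i=4^i$ for $i\ge4$, and let $A^{(2)}$ and $A^{(1)}$ be the sets of multiples of $g$ in $\bigcup_i[2M_i,3M_i)$ and in $\bigcup_i[3M_i,4M_i)$. If $4M_i\le N<16M_i$, each set has at least $M_i/g-1$ elements in $[0,N]$, so both have positive lower density. Put $x_n=W_n^{-1/m}$ for $n\in A^{(m)}$, $m=1,2$, and $x_n=0$ elsewhere; then $x\in\ell_p$ because $\sum_nW_n^{-p/2}<\infty$.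

Let $n\in A^{(m)}$. The coordinate of index $0$ of $B_w^nx^m$ is $1$. A coordinate of index $k\ge1$ is nonzero only if $q=n+k$ lies in some $A^{(m')}$, and then it equals
\[
\frac{W_q^{1-m/m'}}{W_k}.
\]
If $m'\le m$, this is at most $1/W_k$, and $k$ is a positive multiple of $g$. The $p$-th powers of these coordinates add up to at most $\sigma_g=\sum_{k\ge g}W_k^{-p}$, which is small for large $g$. In particular $\|B_w^nx^2-e_0\|^p\le\sigma_g$ for all $n\in A^{(2)}$.

The dangerous case is $m=1$, $m'=2$, where the numerator $W_q^{1/2}$ is large. Let $n\in[3M_i,4M_i)$ and $q\in[2M_j,3M_j)$. As $q>n$, we have $j>i$ and $k>2M_j-4M_i\ge M_j$. Put $L=\log(M_j+1)\ge\log257>5.5$. Then $\log(q+1)\le L+\log3\le1.2L$, and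
\[
\frac{W_q^{1/2}}{W_k}\le\exp(0.72L^2-L^2)\le W_{M_j}^{-1/4}.
\]
There are at most $M_j$ such positions $q$ for each $j$, so
\[
\|B_w^nx-e_0\|^p\le\sigma_g+\sum_{j>i}M_jW_{M_j}^{-p/4}.
\]
The series converges, since $W_M^{1/4}\ge M^2$ for large $M$, and so its tail tends to $0$ as $n\to\infty$.

Three features of this example carry over to the general case. First, only a time $n$ reserved for a low power followed by a position $q$ reserved for a higher power is dangerous. Second, inside a zone $[2M_i,4M_i)$ this configuration is excluded by putting the higher power first; in the opposite order we could take $n$ to be the last multiple of $g$ before $3M_i$ and $q=n+g$, and the coordinate $W_q^{1/2}/W_g$ would be unbounded. Third, between different zones the configuration cannot be avoided, but there $k\ge M_j$ and $q\le4M_j$. For a power $m'$ in place of $2$ we need $W_{4M_j}^{1-1/m'}$ to be much smaller than $W_{M_j}$, and an inequality as in (H2), with $\varepsilon$ small in terms of $m'$, provides this.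

\section{The construction along given scales}\label{sec:construction}

In general there are infinitely many powers and infinitely many targets. A zone can only serve finitely many of these tasks, and how many depends on the scale $M$: on its size, and on how small an $\varepsilon$ it allows in (H2). We encode this in a label attached to each scale. In this section $w$ is bounded, $w_n\ge1$, (H1) holds and $\lambda>1$ is fixed. Put
\[
\kappa=\sqrt\lambda,\qquad K=\frac{\lambda}{\kappa-1}.
\]
Then $K\ge4$, since $\kappa^2-4(\kappa-1)=(\kappa-2)^2\ge0$. The model case has $\lambda=K=4$ and $\kappa=2$.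

\subsection*{Tasks, constants and labels}
Let $Y$ be a countable dense subset of $\ell_p$ consisting of finitely supported vectors, and let $(m_r,y_r)_{r\ge1}$ be a sequence in $\{1,2,\dots\}\times Y$ that takes every value infinitely often. \emph{Task $r$} is to bring $B_w^nx^{m_r}$ close to $y_r$ for $n$ in a set $A_r$ of positive lower density. Write $y_r=(y_{r,k})_{k\ge0}$ with $y_{r,k}=0$ for $k>s_r$, and put
\[
Q_r=W_{s_r}\max\big(1,\max_k|y_{r,k}|\big)\ge1 .
\]
This number bounds $|y_{r,k}|W_k$ and measures the size of task $r$. For the first $R$ tasks together, put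
\[
\mu_R=\max_{r\le R}m_r,\qquad D_R=\max_{r\le R}Q_r^{\mu_R},\qquad\varepsilon_R=\frac1{2\mu_R},\qquad c_R=2^{-R-1}(\lambda-\kappa).
\]
By (H1), $\sum_kW_k^{-p}<\infty$, so there are integers $g_r>s_r$ with
\begin{equation}\label{eq:g}
Q_r^p\sum_{k\ge g_r}W_k^{-p}\le\frac1r .
\end{equation}
Next, for fixed $R$ the following inequalities hold for all large integers $M$:
\begin{itemize}
\item[(T1)] $(\lambda M+1)\,D_R^p\,W_M^{-p\varepsilon_R}\le1/M$;
\item[(T2)] $D_R^p\sum_{k\ge c_RM}W_k^{-p}\le1/M$;
\item[(T3)] $2^{-R}(\lambda-\kappa)M\ge4\,(1+\max_{r\le R}s_r)$.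
\end{itemize}
Indeed, (H1) gives $W_M^{-p\varepsilon_R}\le M^{-3}$ and $W_k^{-p}\le k^{-3}$ for large $M$ and $k$, so the left sides of (T1) and (T2) are $O(M^{-2})$. Choose thresholds $X_1\ge1$ and $X_{R+1}\ge K^2X_R$ such that (T1)--(T3) hold for all $M\ge X_R$. (This section only uses that $X_R$ increases to infinity; the factor $K^2$ serves in Section~\ref{sec:scales}.) Finally let
\[
G_R=G(\lambda,\varepsilon_R)\cap[X_R,\infty).
\]
These are the scales that can serve the first $R$ tasks. Since $X_R$ increases, $\varepsilon_R$ does not increase and $W\ge1$, we have $G_1\supset G_2\supset\cdots$. For $M\in G_1$ the \emph{label} $\rho(M)=\max\{R:M\in G_R\}$ is finite because $X_R\to\infty$, and $M\in G_r$ if and only if $\rho(M)\ge r$.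

\begin{proposition}\label{prop:construction}
Let $M_1<M_2<\cdots$ be elements of $G_1$ such that
\begin{itemize}
\item[(a)] $M_{i+1}\ge KM_i$ for all $i$;
\item[(b)] for every $r\ge1$ the set $\{M_i:i\ge1\}\cap G_r$ is log-syndetic.
\end{itemize}
Then there is $x\in\ell_p$ such that $x^m$ is frequently hypercyclic for $B_w$ for all $m\ge1$.
\end{proposition}

\begin{proof}
Write $R_i=\rho(M_i)$. By (a) and $K\ge4$ we have $\sum_{j\ge i}1/M_j\le2/M_i$.

\emph{Step 1: zones, cells and blocks} (Figure~\ref{fig:zone}). Let $Z_i=[\kappa M_i,\lambda M_i]$, a \emph{zone} of length $H_i=(\lambda-\kappa)M_i$. If $u\in Z_i$, $v\in Z_j$ and $i<j$, then (a) gives $u\le\lambda M_{j-1}\le(\kappa-1)M_j$, and $v\ge\kappa M_j$, so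
\begin{equation}\label{eq:gap}
v-u\ge M_j .
\end{equation}
In particular the zones are disjoint. The zone $Z_i$ serves the tasks $1,\dots,R_i$. Order them as $r_1,\dots,r_{R_i}$ with $m_{r_1}\ge m_{r_2}\ge\cdots$ and, starting at the left end of $Z_i$, lay down in this order consecutive \emph{cells} $C_{i,r}=[a,a+\ell)$ of length $\ell=2^{-r}H_i$. Their total length is less than $H_i$, and the share $2^{-r}$ of task $r$ does not depend on $i$; this keeps the density positive when more and more tasks enter. In $C_{i,r}$ mark the points
\[
\lceil a\rceil+tg_r\qquad(t=0,1,\dots)\quad\text{with}\quad\lceil a\rceil+tg_r\le a+\ell/2,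
\]
and let $A_r$ be the set of marked points in all cells $C_{i,r}$ with $R_i\ge r$. We use only the left half of a cell because the next cells may carry tasks $r'$ with $Q_{r'}$ far larger than $Q_r$. The spacing $g_r$ cannot absorb such constants, but a gap proportional to $M_i$ can.

Since $M_i\ge X_{R_i}$ and $r\le R_i$, (T3) gives $\ell\ge4$ and $s_r\le\ell/4$. Hence for $n\in A_r\cap C_{i,r}$ the \emph{block} $\{n,\dots,n+s_r\}$ lies in $[a,a+3\ell/4]\subset C_{i,r}$. Blocks in different cells are disjoint, and so are blocks in the same cell, because $g_r>s_r$.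

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw[->] (0,0) -- (12.6,0);
\fill[gray!40] (1.5,0) rectangle (3,0.35);
\node[above] at (2.25,0.35) {$Z_{i-1}$};
\draw (6,0) rectangle (7.5,0.35) (7.5,0) rectangle (10.5,0.35) (10.5,0) rectangle (11.25,0.35);
\foreach \t in {6,6.3,6.6,7.5,7.9,8.3,8.7,10.5,10.8} \fill (\t,0) rectangle +(0.12,0.35);
\node[above] at (6.75,0.35) {$C_{i,2}$};
\node[above] at (9,0.35) {$C_{i,1}$};
\node[above] at (10.9,0.35) {$C_{i,3}$};
\foreach \t/\s in {0/{0},3/{M_i},6/{2M_i},12/{4M_i}} \draw (\t,0) -- (\t,-0.12) node[below] {$\s$};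
\end{tikzpicture}
\caption{The support of the vector $x$ for $\lambda=4$, $M_i=4M_{i-1}$ and a scale $M_i$ of label $3$ with $m_2\ge m_1\ge m_3$. The zone $Z_i=[2M_i,4M_i]$ is at distance $M_i$ from the previous zone. Task $r$ receives the cell $C_{i,r}$, a fraction $2^{-r}$ of the zone; the cells are ordered by decreasing power $m_r$; the blocks (black), on which $x$ is supported, start in the left half of their cell.}
\label{fig:zone}
\end{figure}

\emph{Step 2: $A_r$ has positive lower density.} The cell $C_{i,r}$ contains at least $(\ell/2-1)/g_r\ge\ell/(4g_r)=2^{-r}(\lambda-\kappa)M_i/(4g_r)$ marked points, as $\ell\ge4$. Let $L$ be the constant given by (b) for $r$. For large $N$, the interval $[N/(\lambda L),N/\lambda]$ contains some $M_i$ with $R_i\ge r$. Then $Z_i\subset[0,N]$ and $|A_r\cap[0,N]|\ge2^{-r}(\lambda-\kappa)N/(4g_r\lambda L)$.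

\emph{Step 3: the vector.} For $n\in A_r$ and $0\le k\le s_r$ let $x_{n+k}$ be a complex $m_r$-th root of $y_{r,k}W_k/W_{n+k}$, so that
\begin{equation}\label{eq:x}
\frac{W_{n+k}}{W_k}\,x_{n+k}^{m_r}=y_{r,k},\qquad|x_{n+k}|\le\Big(\frac{Q_r}{W_{n+k}}\Big)^{1/m_r},
\end{equation}
and let all other coordinates of $x$ be $0$. The zone $Z_j$ contains at most $\lambda M_j+1$ integers $q$, all at least $M_j$, and \eqref{eq:x} gives $|x_q|\le D_{R_j}W_{M_j}^{-1/\mu_{R_j}}\le D_{R_j}W_{M_j}^{-\varepsilon_{R_j}}$. By (T1), $\sum_{q\in Z_j}|x_q|^p\le1/M_j$. Summing over $j$ gives $x\in\ell_p$.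

\emph{Step 4: the error.} Fix $r$, put $m=m_r$, and let $n\in A_r\cap Z_i$, so that $r\le R_i$. We claim that
\begin{equation}\label{eq:error}
\|B_w^nx^m-y_r\|^p\le\frac1r+\frac2{M_i}.
\end{equation}
By \eqref{eq:x}, the coordinates of index $k\le s_r$ of $B_w^nx^m-y_r$ vanish. A coordinate of index $k>s_r$ is nonzero only if $q=n+k$ lies in the block of some $n'\in A_{r'}$; this block is disjoint from the block of $n$ and contains a point to its right, so $n<n'\le q$. With $m'=m_{r'}$, \eqref{eq:x} bounds the modulus $\tau_k$ of this coordinate:
\begin{equation}\label{eq:tau}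
\tau_k=\frac{W_q}{W_k}|x_q|^m\le\frac{Q_{r'}^{m/m'}\,W_q^{1-m/m'}}{W_k}.
\end{equation}
We split the sum of the $\tau_k^p$ according to the position of $n'$.

\emph{Same cell.} Here $r'=r$, $k\ge n'-n\ge g_r$ and $\tau_k\le Q_r/W_k$. By \eqref{eq:g} these terms contribute at most $1/r$.

\emph{Same zone, another cell.} The cell of $n'$ lies to the right of $C_{i,r}=[a,a+\ell)$, so $m'\le m$ by the ordering of the cells, and $W_q^{1-m/m'}\le1$. Since $r,r'\le R_i$, we have $Q_{r'}^{m/m'}\le D_{R_i}$, so $\tau_k\le D_{R_i}/W_k$. From $n\le a+\ell/2$ and $n'\ge a+\ell$ we get $k\ge\ell/2=c_rM_i\ge c_{R_i}M_i$. By (T2) these terms contribute at most $1/M_i$.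

\emph{A later zone $Z_j$, $j>i$.} The labels need not increase, so $r$ may exceed $R_j$; put $R=\max(R_j,r)$. Then $r,r'\le R$, and $M_j\ge X_R$ because $M_j\ge X_{R_j}$ and $M_j>M_i\ge X_{R_i}\ge X_r$. By \eqref{eq:gap}, $k\ge M_j$ and so $W_k\ge W_{M_j}$. We show that $\tau_k\le D_RW_{M_j}^{-\varepsilon_R}$. If $m'\le m$, \eqref{eq:tau} gives $\tau_k\le D_RW_{M_j}^{-1}$, which suffices. Let $m'>m$, the dangerous case. Since $q\le\lambda M_j$ and $M_j\in G_{R_j}$, we have $W_q\le W_{\lfloor\lambda M_j\rfloor}\le W_{M_j}^{1+\varepsilon_{R_j}}$. Since $r'\le R_j$, we have $\varepsilon_{R_j}\le1/(2m')$, and so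
\[
(1+\varepsilon_{R_j})\Big(1-\frac m{m'}\Big)\le\Big(1+\frac1{2m'}\Big)\Big(1-\frac1{m'}\Big)\le1-\frac1{2m'} .
\]
Now \eqref{eq:tau} gives $\tau_k\le Q_{r'}W_{M_j}^{-1/(2m')}\le D_RW_{M_j}^{-\varepsilon_R}$, because $m'\le\mu_R$. As $Z_j$ contains at most $\lambda M_j+1$ positions $q$, (T1) for the index $R$ shows that $Z_j$ contributes at most $1/M_j$.

The total is at most $1/r+\sum_{j\ge i}1/M_j$, which proves \eqref{eq:error}.

\emph{Step 5: conclusion.} Let $m\ge1$ and let $U\subset\ell_p$ be open and non-empty. Choose $y\in Y\cap U$ and $\eta>0$ such that $U$ contains the open ball of radius $\eta$ about $y$, and then $r$ with $(m_r,y_r)=(m,y)$ and $2/r<\eta^p$. All but finitely many $n\in A_r$ lie in zones with $2/M_i\le1/r$, and for these \eqref{eq:error} gives $B_w^nx^m\in U$. By Step 2, $x^m$ is frequently hypercyclic.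
\end{proof}

The inequality $W_{\lfloor\lambda M\rfloor}\le W_M^{1+\varepsilon}$ entered once, in the case $m'>m$ of a later zone. It compares $W$ only at $M$ and $\lambda M$, whereas two cells of one zone are separated by no more than about $c_rM_i$, with $c_r\to0$. This is why the proof excludes the dangerous case inside a zone by the order of the cells instead of estimating it.

\section{Choosing the scales}\label{sec:scales}

When each $G_r$ contains all large integers, a geometric sequence of scales will do. This settles the question.

\begin{proof}[Proof of Theorem~\ref{thm:A}]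
Here $W_0=1$, $w_n\ge1$ and
\[
\log w_n=\log\frac{n+1}n\,\big(\log(n+1)+\log n\big)\le\frac{2\log(n+1)}n\le2,
\]
so $w$ is bounded. Condition (H1) holds since $\log W_n/\log n\ge\log(n+1)$ for $n\ge2$. Take $\lambda=4$, so that $K=4$. Since
\[
\frac{\log W_{4M}}{\log W_M}\le\Big(\frac{\log4+\log(M+1)}{\log(M+1)}\Big)^2\longrightarrow1,
\]
each $G_r$ contains all large integers. Let $M_1<M_2<\cdots$ be the powers of $4$ that lie in $G_1$. Then (a) holds, and (b) holds with $L=4$ because all large powers of $4$ lie in $G_r$. Proposition~\ref{prop:construction} and Lemma~\ref{lem:powers} give the algebra.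
\end{proof}

Under (H2) alone the sets $G_r$ may become sparser as $r$ grows, and one $K$-separated sequence must meet all of them often. Choosing greedily from left to right in $G_1$ gives no control on the meetings with $G_2$. Scales of high label should have priority over nearby scales of low label; there is no highest label to start from, but the growth of $X_R$ makes the priority rule terminate.

\begin{lemma}\label{lem:select}
Let $K>1$, $X_1\ge1$, $X_{R+1}\ge K^2X_R$, and let $G_1\supset G_2\supset\cdots$ be log-syndetic sets with $G_R\subset[X_R,\infty)$. Then there are $M_1<M_2<\cdots$ in $G_1$ with $M_{i+1}\ge KM_i$ such that $\{M_i:i\ge1\}\cap G_r$ is log-syndetic for every $r$.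
\end{lemma}

\begin{proof}
For $M\in G_1$ let $\rho(M)=\max\{R:M\in G_R\}$. Say that distinct $M,M'\in G_1$ \emph{conflict} if $M/K<M'<KM$, and that $M'$ \emph{dominates} $M$ if they conflict and either $\rho(M')>\rho(M)$, or $\rho(M')=\rho(M)$ and $M'<M$. Of two conflicting elements, one dominates the other.

Let $N_0,N_1,\dots,N_q$ be a chain in which each element dominates its predecessor, and let $d=\rho(N_q)-\rho(N_0)\ge0$. A step that keeps the label decreases the integer, and each of the at most $d$ steps that raise the label multiplies it by less than $K$; so $N_q\le K^dN_0$. Also $N_q\ge X_{\rho(N_q)}\ge X_{1+d}\ge K^{2d}$. Hence $K^d\le N_0$ and $N_q\le N_0^2$. The same bound holds for every $N_t$, and the $N_t$ are distinct because the pairs $(\rho(N_t),-N_t)$ increase strictly in the lexicographic order. So $q<N_0^2$, and we may define the height $h(M)$ as the largest length $q$ of a chain that starts at $M$. If $M'$ dominates $M$, then $h(M')<h(M)$.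

Define $S\subset G_1$ by induction on the height: $M\in S$ if and only if no element of $S$ dominates $M$. Two elements of $S$ do not conflict, since otherwise one would dominate the other. Fix $r$ and let $L$ be the constant of $G_r$. For large $x$ take $M\in G_r\cap[Kx,KLx]$. Either $M\in S$, or some $M'\in S$ dominates $M$; then $\rho(M')\ge\rho(M)\ge r$, so $M'\in G_r$, and $x<M'<K^2Lx$. In both cases $S\cap G_r$ meets $[x,K^2Lx]$. In particular $S$ is infinite, and its increasing enumeration has the required properties.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]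
Lemma~\ref{lem:powers} gives (i)$\Leftrightarrow$(ii), and Proposition~\ref{prop:necessary} gives (ii)$\Rightarrow$(iii). Assume (iii) and run Section~\ref{sec:construction} with the $\lambda$ of (H2). Each $G_R$ is obtained from the log-syndetic set $G(\lambda,\varepsilon_R)$ by removing finitely many elements, so it is log-syndetic. Lemma~\ref{lem:select} provides scales with properties (a) and (b), and Proposition~\ref{prop:construction} gives (ii). Condition (iii) does not involve $p$.
\end{proof}

\section{Examples and the role of the hypotheses}\label{sec:examples}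

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(a) For every $\varepsilon>0$ the set $G(\lambda,\varepsilon)$ contains all large integers, so (H2) holds, and Theorem~\ref{thm:B} leaves only (H1) to decide.

(b) Let $\lambda>1$ and $0<\varepsilon<\lambda^a-1$. Since $\log W_{\lfloor\lambda M\rfloor}/\log W_M\to\lambda^a>1+\varepsilon$, the set $G(\lambda,\varepsilon)$ is finite. So (H2) fails for every $\lambda$, and Theorem~\ref{thm:B} excludes an algebra. For $W_n=e^{n^a}$ with $0<a\le1$ we have $0\le\log w_n=n^a-(n-1)^a\le1$ and $\lfloor\lambda n\rfloor^a/n^a\to\lambda^a$.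
\end{proof}

\begin{example}
Neither condition implies the other. For $W_n=(n+1)^a$ with $a>0$ we have $1\le w_n\le2^a$ and $\log W_{2n}/\log W_n\to1$, so (H2) holds, while (H1) fails; there is no frequently hypercyclic algebra. For $W_n=e^{n^a}$ with $0<a\le1$, (H1) holds and (H2) fails; here $\sum_nW_n^{-p}<\infty$, so $B_w$ is frequently hypercyclic by the classical result recalled in Section~\ref{sec:intro}, but it has no frequently hypercyclic algebra.
\end{example}

\begin{example}
Let $W_n=\exp(\log^a(n+1))$ with $a>1$. The derivative $a\log^{a-1}(t+1)/(t+1)$ of the exponent is nonnegative and bounded on $[0,\infty)$, so $w$ is bounded and $w_n\ge1$. Also $\log W_n/\log n\ge\log^{a-1}(n+1)\to\infty$ and $\log W_{2n}/\log W_n\to1$. By Corollary~\ref{cor:C}(a) there is a frequently hypercyclic algebra on every $\ell_p$.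
\end{example}

\begin{example}
Condition (H2) restricts the steadiness of the growth, not its size. Let $w_n=1$ if $4^i<n\le2\cdot4^i$ for some $i\ge0$, and $w_n=2$ otherwise. Then $W_{2\cdot4^i}=W_{4^i}$, so every $G(2,\varepsilon)$ contains the powers of $4$ and (H2) holds. If $4^i<n\le4^{i+1}$ with $i\ge1$, the $4^i/2$ indices in $(2\cdot4^{i-1},4^i]$ carry the weight $2$, so $W_n\ge2^{n/8}$ and (H1) holds. By Theorem~\ref{thm:B} this shift has a frequently hypercyclic algebra on every $\ell_p$, although $W_n$ grows exponentially.
\end{example}

\begin{remark}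
Complex scalars are used for the roots in \eqref{eq:x}. Over the reals the answer is no: $x^2$ has nonnegative coordinates, and so has every $B_w^nx^2$, so the orbit of $x^2$ is not dense. The boundedness of $w$ only makes $B_w$ an operator on $\ell_p$. The summation in the $\ell_p$ norm is what forces (H1); the proof of (H2) looks at single coordinates only. The assumption $w_n\ge1$ is used, through the monotonicity of $W$, in both parts of Proposition~\ref{prop:necessary} and in Steps 3 and 4 of Proposition~\ref{prop:construction}. The characterization is proved under this assumption, and we make no claim about general non-monotone sequences $(W_n)$.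
\end{remark}

\begin{thebibliography}{9}
\bibitem{BCP} Fr\'ed\'eric Bayart, Fernando Costa J\'unior, Dimitris Papathanasiou, \emph{Baire theorem and hypercyclic algebras}, arXiv:1910.05000 (2019).
\bibitem{BG} Bayart and Grivaux, 2006.
\bibitem{BR} Bayart and Ruzsa, 2015.
\end{thebibliography}
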